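\title{Towers of diagonal projections in the Calkin algebra}

\begin{abstract}
The map $X\mapsto\pi(P_X)$, which sends an infinite set of integers to the image in the Calkin algebra of the corresponding diagonal projection, turns almost inclusion into the order of projections. We show that it is consistent with ZFC that no family of the form $\{\pi(P_X):X\in\mathcal{X}\}$ is a tower of projections. The model is obtained by a finite support iteration of $\sigma$-centered forcings. Each of them adds disjoint finite sets on which all members of a given decreasing sequence have density tending to $1$, and each of them preserves all towers in $[\omega]^\omega$. We also show in ZFC that the absence of such towers of projections implies $\mathrm{cov}(\mathcal{N})\le\mathfrak{t}<\mathfrak{b}$.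
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $H=\ell^2(\omega)$ with its standard orthonormal basis $(e_n)_{n\in\omega}$. Let $\mathcal{B}(H)$ and $\mathcal{K}(H)$ be the bounded and the compact operators on $H$, and let $\pi:\mathcal{B}(H)\to\mathcal{B}(H)/\mathcal{K}(H)$ be the quotient map onto the Calkin algebra. Projections (self-adjoint idempotents) are ordered by $p\le q$ iff $p=pq$. For $X\subseteq\omega$ let $P_X$ be the orthogonal projection onto $\overline{\mathrm{span}}\{e_n:n\in X\}$, and for $\mathcal{X}\subseteq[\omega]^\omega$, a family of infinite subsets of $\omega$, put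
\[
P_{\mathcal{X}}=\{P_X:X\in\mathcal{X}\},\qquad \pi[P_{\mathcal{X}}]=\{\pi(P_X):X\in\mathcal{X}\}.
\]
Write $X\subseteq^*Y$ if $X\setminus Y$ is finite, and $X=^*Y$ if $X\subseteq^*Y\subseteq^*X$. A projection on $H$ is compact iff it has finite rank, and $P_X-P_XP_Y=P_{X\setminus Y}$. Therefore
\begin{equation}\label{eq:embed}
\pi(P_X)\le\pi(P_Y)\iff X\subseteq^*Y,
\end{equation}
and $\pi(P_X)\ne0$ iff $X$ is infinite. So the projections of the Calkin algebra contain a copy of $[\omega]^\omega$ modulo $=^*$, and one can ask which order-theoretic features of $[\omega]^\omega$ survive in the larger order.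

The feature studied here is that of being a tower. For a preorder $\mathbb{P}$ let $\mathbf{0}_{\mathbb{P}}=\{p\in\mathbb{P}:\forall q\in\mathbb{P}\,(p\le q)\}$. A set is \emph{reverse well-ordered} if it is linearly ordered and each of its nonempty subsets has a largest element. A \emph{tower} in $\mathbb{P}$ is a reverse well-ordered subset of $\mathbb{P}\setminus\mathbf{0}_{\mathbb{P}}$ with no lower bound in $\mathbb{P}\setminus\mathbf{0}_{\mathbb{P}}$. We need two instances.
\begin{itemize}
\item For the projections of the Calkin algebra, $\mathbf{0}$ consists of the zero projection. Thus $\pi[P_{\mathcal{X}}]$ is a tower iff it is a family of nonzero projections, reverse well-ordered by $\le$, such that no nonzero projection of the Calkin algebra lies below all of its members.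
\item For $([\omega]^\omega,\subseteq^*)$, reverse well-ordering is understood modulo $=^*$. Thus $\mathcal{X}\subseteq[\omega]^\omega$ is a tower iff its $=^*$-classes are reverse well-ordered by $\subseteq^*$ and $\mathcal{X}$ has no infinite \emph{pseudointersection}, that is, no infinite $Z\subseteq\omega$ with $Z\subseteq^*X$ for all $X\in\mathcal{X}$.
\end{itemize}

Towers in $[\omega]^\omega$ exist in ZFC: build a strictly $\subseteq^*$-decreasing transfinite sequence, continuing as long as the sets chosen so far have an infinite pseudointersection; the recursion stops because there are only $\mathfrak{c}=2^{\aleph_0}$ subsets of $\omega$. By \eqref{eq:embed}, $\pi[P_{\mathcal{X}}]$ is reverse well-ordered iff $\mathcal{X}/{=^*}$ is, and an infinite pseudointersection $Z$ of $\mathcal{X}$ yields the nonzero lower bound $\pi(P_Z)$. So if $\pi[P_{\mathcal{X}}]$ is a tower, then $\mathcal{X}$ is a tower. The converse is the issue, because a lower bound of $\pi[P_{\mathcal{X}}]$ need not be the image of a diagonal projection. It is known to be consistent with ZFC that $\pi[P_{\mathcal{X}}]$ is a tower for every tower $\mathcal{X}\subseteq[\omega]^\omega$.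 The opposite extreme is the subject of the following question, posed in \cite{Bice}.

\begin{quote}
\emph{Is it consistent with ZFC that $\pi[P_{\mathcal{X}}]$ is not a tower for any $\mathcal{X}\subseteq[\omega]^\omega$?}
\end{quote}

One might expect a negative answer. A nonzero lower bound of $\pi[P_{\mathcal{X}}]$ forces all members of $\mathcal{X}$ to meet almost all of a fixed sequence of disjoint finite sets (Proposition~\ref{prop:measures}), and a tower whose members become sparser and sparser should escape every such sequence. Under the Continuum Hypothesis this construction works. We show that it cannot be carried out in ZFC: the answer to the question is yes.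

\subsection{Results}

``Almost all'' means all but finitely many, and $f\le^*g$ means $f(n)\le g(n)$ for almost all $n$. We use three cardinal characteristics of the continuum: $\mathfrak{b}$ is the least size of a family in $\omega^\omega$ with no $\le^*$-upper bound; $\mathfrak{t}$ is the least size of a tower in $[\omega]^\omega$; and $\mathrm{cov}(\mathcal{N})$ is the least number of Lebesgue null sets needed to cover $[0,1]$. All three lie between $\omega_1$ and $\mathfrak{c}$. For $\mathfrak{t}$, note that if a countable family $\{X_n:n<\omega\}\subseteq[\omega]^\omega$ is linearly ordered by $\subseteq^*$, then each $X_0\cap\dots\cap X_n$ is infinite, and any $z_0<z_1<\cdots$ with $z_n\in X_0\cap\dots\cap X_n$ form an infinite pseudointersection.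

\begin{definition}\label{def:sb}
A family $\mathcal{X}\subseteq[\omega]^\omega$ is \emph{statistically bounded} if there are pairwise disjoint nonempty finite sets $K_j\subseteq\omega$ $(j<\omega)$ such that $|K_j\setminus X|/|K_j|\to0$ for every $X\in\mathcal{X}$.
\end{definition}

With singletons $K_j=\{z_j\}$ this says that $\{z_j:j<\omega\}$ is a pseudointersection of $\mathcal{X}$. So statistical boundedness is a pseudointersection that tolerates a vanishing proportion of errors, and it still produces a nonzero lower bound of $\pi[P_{\mathcal{X}}]$ (Corollary~\ref{cor:sb}).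

\begin{theorem}\label{thm:A}
Let $V\models\mathrm{ZFC}+\mathrm{GCH}$, and let $\kappa\ge\omega_2$ be a regular cardinal that is not the successor of a cardinal of countable cofinality (for example $\kappa=\omega_2$). There is a ccc forcing extension of $V$ in which $\mathfrak{c}=\mathfrak{b}=\kappa$, $\mathfrak{t}=\omega_1$, and every $\mathcal{X}\subseteq[\omega]^\omega$ whose $=^*$-classes are reverse well-ordered by $\subseteq^*$ is statistically bounded. Hence in this extension $\pi[P_{\mathcal{X}}]$ is not a tower for any $\mathcal{X}\subseteq[\omega]^\omega$.
\end{theorem}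

Taking $V=L$ and $\kappa=\omega_2$, the only assumption is the consistency of ZFC. The second theorem is not needed for the first, but it explains the shape of the model. A subfamily $\mathcal{Y}\subseteq\mathcal{X}$ is \emph{coinitial} if for every $X\in\mathcal{X}$ there is $Y\in\mathcal{Y}$ with $Y\subseteq^*X$.

\begin{theorem}[ZFC]\label{thm:B}
\begin{enumerate}
\item[(1)] If $\mathcal{X}\subseteq[\omega]^\omega$ is a tower with a coinitial subfamily of size less than $\min(\mathfrak{b},\mathrm{cov}(\mathcal{N}))$, then $\pi[P_{\mathcal{X}}]$ is a tower.
\item[(2)] If $\mathfrak{b}\le\mathfrak{t}$, then there is $\mathcal{X}\subseteq[\omega]^\omega$ such that $\pi[P_{\mathcal{X}}]$ is a tower.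
\end{enumerate}
Hence, if $\pi[P_{\mathcal{X}}]$ is never a tower, then $\mathrm{cov}(\mathcal{N})\le\mathfrak{t}<\mathfrak{b}$.
\end{theorem}

In the model of Theorem~\ref{thm:A} we therefore have $\mathrm{cov}(\mathcal{N})=\mathfrak{t}=\omega_1<\mathfrak{b}=\mathfrak{c}=\kappa$.

\subsection{The strategy}

Consider a ccc iteration of length $\kappa$ that makes $\mathfrak{c}=\kappa$. Every decreasing sequence of length less than $\kappa$ appears at an intermediate stage and can be treated at a later stage. The obvious treatment is to add an infinite pseudointersection. It fails: if all sequences shorter than $\kappa$ receive pseudointersections, then $\mathfrak{t}=\kappa=\mathfrak{c}\ge\mathfrak{b}$, and Theorem~\ref{thm:B}(2) gives a tower of projections. The culprits are towers of length $\kappa$, which need not appear at any intermediate stage.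

We do the opposite and keep all towers alive. Suppose that every tower of an intermediate model remains a tower in the final model, and consider a decreasing sequence $\langle X_\alpha:\alpha<\kappa\rangle$ of the final model. For many $\delta$ of cofinality $\omega_1$ the initial segment up to $\delta$ belongs to the $\delta$-th model. It is not a tower there, since $X_\delta$ later bounds it. So it has a pseudointersection, which appears before stage $\delta$, and a pressing-down argument shows that one set works for unboundedly many $\delta$. Thus no tower of length $\kappa$ forms.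

What is needed, then, is a forcing $Q(T)$ that makes a given decreasing sequence $T$ statistically bounded while adding no infinite pseudointersection to any tower, not even to $T$ itself. The permitted errors are what makes this possible. Section~\ref{sec:forcing} defines $Q(T)$. Section~\ref{sec:values} isolates the combinatorial statement in which the errors are spent, and Section~\ref{sec:preserve} derives tower preservation from it by a rank argument. Sections~\ref{sec:iteration} and~\ref{sec:proofA} carry out the iteration. Operators appear only in Section~\ref{sec:measures}, and Theorem~\ref{thm:B} is proved in Section~\ref{sec:necessary}.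

\subsection{Conventions}

A sequence $\langle S_\alpha:\alpha<\theta\rangle$ in $[\omega]^\omega$ is \emph{decreasing} if $S_\beta\subseteq^*S_\alpha$ for $\alpha\le\beta$; it need not be strictly decreasing. The classes of its terms are then reverse well-ordered, so a decreasing sequence of length less than $\mathfrak{t}$ has an infinite pseudointersection. For a regular uncountable cardinal $\theta$, a \emph{$\theta$-tower} is a decreasing sequence of length $\theta$ with no infinite pseudointersection. A pseudointersection of cofinally many terms of a decreasing sequence is a pseudointersection of all terms. We use the following \emph{pigeonhole principle} throughout: if $\theta$ is regular uncountable and $A\subseteq\theta$ is cofinal, then every function from $A$ to a countable set is constant on a cofinal subset of $A$. A natural number $k$ is identified with $\{0,\dots,k-1\}$, so $X\setminus k=\{n\in X:n\ge k\}$.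

\section{Lower bounds as sequences of measures}\label{sec:measures}

A unit vector $v\in H$ defines the probability measure $\mu(\{n\})=|\langle v,e_n\rangle|^2$ on $\omega$, and $\mu(X)=\|P_Xv\|^2$. This turns lower bounds in the Calkin algebra into combinatorial objects.

\begin{proposition}\label{prop:measures}
For $\mathcal{X}\subseteq[\omega]^\omega$, the family $\pi[P_{\mathcal{X}}]$ has a nonzero lower bound iff there are probability measures $\mu_j$ $(j<\omega)$ on $\omega$ with pairwise disjoint finite supports such that $\mu_j(X)\to1$ for all $X\in\mathcal{X}$.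
\end{proposition}

\begin{proof}
($\Leftarrow$) Let $v_j=\sum_n\mu_j(\{n\})^{1/2}e_n$. These are unit vectors with disjoint supports, so they are orthonormal. Let $p$ be the projection onto $\overline{\mathrm{span}}\{v_j:j<\omega\}$ and $p_n$ the projection onto $\mathrm{span}\{v_j:j<n\}$. Fix $X\in\mathcal{X}$. The vectors $(1-P_X)v_j$ have disjoint supports, so they are pairwise orthogonal, and $\|(1-P_X)v_j\|^2=1-\mu_j(X)$. For $\xi=\sum_{j\ge n}c_jv_j$ in the range of $p-p_n$,
\[
\|(1-P_X)\xi\|^2=\sum_{j\ge n}|c_j|^2\bigl(1-\mu_j(X)\bigr)\le\|\xi\|^2\sup_{j\ge n}\bigl(1-\mu_j(X)\bigr).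
\]
Hence $\|(1-P_X)(p-p_n)\|\to0$, and $(1-P_X)p$ is compact as a norm limit of the finite rank operators $(1-P_X)p_n$. So $\pi(p)=\pi(P_X)\pi(p)$; taking adjoints gives $\pi(p)=\pi(p)\pi(P_X)$, that is, $\pi(p)\le\pi(P_X)$. Finally $\pi(p)\ne0$ because $p$ has infinite rank.

($\Rightarrow$) Let $q\ne0$ be a lower bound. We first lift $q$ to a projection. Let $a$ be a self-adjoint operator with $\pi(a)=q$ (the real part of any lift). Then $a^2-a$ is compact, so its spectrum can accumulate only at $0$. By the spectral mapping theorem this spectrum is $\{t^2-t:t\in\sigma(a)\}$, so $\sigma(a)$ can accumulate only at $0$ and $1$. Pick $c\in(0,1)\setminus\sigma(a)$. The indicator function $\chi$ of $[c,\infty)$ is continuous on $\sigma(a)$, so $P=\chi(a)$ is a projection, and $\pi(P)=\chi(\pi(a))=\chi(q)=q$, because $\pi$ commutes with continuous functional calculus and $\chi$ is the identity on $\sigma(q)\subseteq\{0,1\}$. Since $q\ne0$, the projection $P$ has infinite rank. For $X\in\mathcal{X}$ we have $q=q\pi(P_X)=\pi(P_X)q$, so $(1-P_X)P$ is compact.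

Choose recursively $0=N_0<N_1<\cdots$ and unit vectors $w_j,v_j$ as follows. Given $N_j$, let $w_j\in\mathrm{ran}\,P$ be a unit vector orthogonal to $e_n$ for all $n<N_j$; it exists since finitely many linear conditions on an infinite-dimensional space have a nonzero solution. Then take $N_{j+1}>N_j$ so large that the normalized restriction $v_j$ of $w_j$ to the interval $[N_j,N_{j+1})$ satisfies $\|v_j-w_j\|\le2^{-j}$. The sequence $w_j$ is bounded and $\langle w_j,e_n\rangle=0$ for $j>n$, so $w_j\to0$ weakly. Compact operators send weakly null sequences to norm null sequences, so $(1-P_X)w_j=(1-P_X)Pw_j\to0$ in norm, and then $(1-P_X)v_j\to0$. The measures $\mu_j(\{n\})=|\langle v_j,e_n\rangle|^2$ have supports in the disjoint intervals $[N_j,N_{j+1})$, and $\mu_j(X)=1-\|(1-P_X)v_j\|^2\to1$.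
\end{proof}

\begin{corollary}\label{cor:sb}
If $\mathcal{X}$ is statistically bounded, then $\pi[P_{\mathcal{X}}]$ has a nonzero lower bound. Hence, if every $\mathcal{X}\subseteq[\omega]^\omega$ with $\mathcal{X}/{=^*}$ reverse well-ordered is statistically bounded, then $\pi[P_{\mathcal{X}}]$ is never a tower.
\end{corollary}

\begin{proof}
Let $\mu_j$ be the uniform measure on $K_j$; then $\mu_j(X)=1-|K_j\setminus X|/|K_j|$. The second statement follows by \eqref{eq:embed}.
\end{proof}

The next example shows that nondiagonal lower bounds do occur. It also supplies the $\omega_1$-tower used in the proof of Theorem~\ref{thm:A}.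

\begin{example}\label{ex:density}
Partition $\omega$ into consecutive intervals $K_j$ with $|K_j|=j+1$, and let $\mathcal{D}$ be the family of all $X\subseteq\omega$ with $|K_j\setminus X|/|K_j|\to0$. Then $\mathcal{D}\subseteq[\omega]^\omega$ is statistically bounded and closed under finite intersections. For an infinite set $B$ pick an infinite $B'\subseteq B$ meeting each $K_j$ in at most one point. Then $\omega\setminus B'\in\mathcal{D}$ and $B\not\subseteq^*\omega\setminus B'$. So $\mathcal{D}$ has no infinite pseudointersection, although $\pi[P_{\mathcal{D}}]$ has a nonzero lower bound.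

Countably many $X_0,X_1,\ldots\in\mathcal{D}$ have a pseudointersection in $\mathcal{D}$: put $Y_n=X_0\cap\dots\cap X_n$, choose $j_1<j_2<\cdots$ with $|K_j\setminus Y_n|\le|K_j|/n$ for $j\ge j_n$, and let $X$ be the union of the sets $K_j\cap Y_n$ with $n\ge1$ and $j_n\le j<j_{n+1}$. Now assume CH and enumerate $[\omega]^\omega=\{B_\alpha:\alpha<\omega_1\}$. Recursively let $S_\alpha=X\setminus B'_\alpha$, where $X\in\mathcal{D}$ is a pseudointersection of $\{S_\beta:\beta<\alpha\}$. Then $S_\alpha\in\mathcal{D}$ and $B_\alpha\not\subseteq^*S_\alpha$, so $\langle S_\alpha:\alpha<\omega_1\rangle$ is an $\omega_1$-tower that is statistically bounded. Thus under CH some tower does not map to a tower of projections, while another one does, by Theorem~\ref{thm:B}(2) and $\mathfrak{b}\le\mathfrak{c}=\omega_1\le\mathfrak{t}$.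
\end{example}

\section{Necessary conditions}\label{sec:necessary}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) The idea is to pick one random point from each measure. Let $\mathcal{Y}\subseteq\mathcal{X}$ be coinitial with $|\mathcal{Y}|<\min(\mathfrak{b},\mathrm{cov}(\mathcal{N}))$. By \eqref{eq:embed}, $\pi[P_{\mathcal{X}}]$ is a reverse well-ordered family of nonzero projections. Suppose that it has a nonzero lower bound, and take $\mu_j$ as in Proposition~\ref{prop:measures}.

The convergence $\mu_j(X)\to1$ may be slow, so we first pass to a subsequence along which the errors are summable for all $X\in\mathcal{Y}$ at once. For $X\in\mathcal{Y}$ let $f_X(n)$ be such that $\mu_j(X)\ge1-2^{-n}$ for all $j\ge f_X(n)$. Since $|\mathcal{Y}|<\mathfrak{b}$, there is a strictly increasing $f$ with $f_X\le^*f$ for all $X\in\mathcal{Y}$. Put $\nu_n=\mu_{f(n)}$. These measures have pairwise disjoint supports, and for each $X\in\mathcal{Y}$ we have $\nu_n(\omega\setminus X)\le2^{-n}$ for almost all $n$.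

Let $\nu$ be the product measure $\prod_n\nu_n$ on the Polish space $\Omega=\prod_n\mathrm{supp}\,\nu_n$. By the Borel--Cantelli lemma, for each $X\in\mathcal{Y}$ the set $N_X$ of all $z\in\Omega$ with $z(n)\notin X$ for infinitely many $n$ is $\nu$-null. Fewer than $\mathrm{cov}(\mathcal{N})$ null sets do not cover $\Omega$. Indeed, a point of positive measure lies in no null set; and if there is no such point, then $\nu$ is a nonatomic Borel probability measure on a Polish space, hence Borel isomorphic to Lebesgue measure on $[0,1]$. So there is $z\in\Omega$ such that for every $X\in\mathcal{Y}$ we have $z(n)\in X$ for almost all $n$. The points $z(n)$ are distinct because the supports are disjoint. Thus $\{z(n):n<\omega\}$ is an infinite pseudointersection of $\mathcal{Y}$, hence of $\mathcal{X}$, which is impossible for a tower.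

(2) This is the sparse construction from the introduction. Let $\{f_\alpha:\alpha<\mathfrak{b}\}\subseteq\omega^\omega$ have no $\le^*$-upper bound. Replacing $f_\alpha(n)$ by $\max_{i\le n}f_\alpha(i)$, we may assume that each $f_\alpha$ is nondecreasing. Define $T_\alpha$ recursively. Since $|\alpha|<\mathfrak{b}\le\mathfrak{t}$, the decreasing sequence $\langle T_\beta:\beta<\alpha\rangle$ has an infinite pseudointersection; let $T_\alpha=\{a_0<a_1<\cdots\}$ be an infinite subset of it with $a_{i+1}\ge f_\alpha(a_i)$ for all $i$. Let $\mathcal{X}=\{T_\alpha:\alpha<\mathfrak{b}\}$. Its classes are reverse well-ordered.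

Suppose that $\pi[P_{\mathcal{X}}]$ has a nonzero lower bound. Take $\mu_j$ as in Proposition~\ref{prop:measures} and let $D_j=\mathrm{supp}\,\mu_j$. For each $\alpha$ we have $\mu_j(T_\alpha)\to1$, so $T_\alpha\cap D_j\ne\emptyset$ for almost all $j$. For each $n$ pick $j(n)\ge n$ with $\min D_{j(n)}>n$, which is possible as the $D_j$ are disjoint, and let $g$ be nondecreasing with $g(n)\ge\max D_{j(n)}$. Fix $\alpha$, write $T_\alpha=\{a_0<a_1<\cdots\}$, and fix $n_0$ with $T_\alpha\cap(n,g(n)]\ne\emptyset$ for all $n\ge n_0$. For $n\ge n_0$ let $a_i$ be the least element of $T_\alpha$ above $n$. Then $a_i\le g(n)$, and $a_{i+1}\le g(a_i)$ because $a_i\ge n_0$. Hence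
\[
f_\alpha(n)\le f_\alpha(a_i)\le a_{i+1}\le g(a_i)\le g(g(n)).
\]
So $f_\alpha\le^*g\circ g$ for all $\alpha$, a contradiction. Therefore $\pi[P_{\mathcal{X}}]$ is a tower.

For the last statement, suppose that $\pi[P_{\mathcal{X}}]$ is never a tower. By (2), $\mathfrak{t}<\mathfrak{b}$. If also $\mathfrak{t}<\mathrm{cov}(\mathcal{N})$, then (1) applies to a tower of size $\mathfrak{t}$, a contradiction. So $\mathrm{cov}(\mathcal{N})\le\mathfrak{t}<\mathfrak{b}$.
\end{proof}

\section{The forcing $Q(T)$}\label{sec:forcing}

In forcing notions, $q\le p$ means that $q$ is stronger than $p$. A forcing is \emph{ccc} if its antichains are countable, and \emph{$\sigma$-centered} if it is a countable union of sets in each of which any finitely many conditions have a common extension. An antichain meets each such set at most once, so $\sigma$-centered forcings are ccc. A ccc forcing preserves cardinals and cofinalities.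

Throughout Sections~\ref{sec:forcing}--\ref{sec:preserve}, $\lambda$ is a regular uncountable cardinal and $T=\langle T_\beta:\beta<\lambda\rangle$ is a decreasing sequence in $[\omega]^\omega$. For finite $F\subseteq\lambda$ put $T_F=\bigcap_{\beta\in F}T_\beta$, with $T_\emptyset=\omega$. Each $T_F$ is infinite, since $T_{\max F}\subseteq^*T_F$. The uncountable cofinality of $\lambda$ enters only through the following property.
\begin{itemize}
\item[(P)] For countably many finite sets $F_i\subseteq\lambda$ there is $\beta<\lambda$ with $T_\beta\subseteq^*T_{F_i}$ for all $i$. (Take $\beta\ge\sup\bigcup_iF_i$.)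
\end{itemize}

A condition will consist of the first few sets $K_0,\dots,K_{n-1}$ and a restriction on the sets to come. A \emph{block} is a nonempty finite set $b\subseteq\omega$. For any finite $b\subseteq\omega$ we write $b(0)<\dots<b(|b|-1)$ for its increasing enumeration and $b{\restriction}i=\{b(0),\dots,b(i-1)\}$. A \emph{node} is a finite sequence $s=\langle b_0,\dots,b_{n-1}\rangle$ of blocks with $\max b_i<\min b_{i+1}$. The set $\mathsf{N}$ of nodes is countable.

\begin{definition}\label{def:legal}
A \emph{demand} is a triple $d=(F,m,g)$, where $F\subseteq\lambda$ is finite, $m:\mathsf{N}\to\omega\setminus\{0\}$ and $g:\mathsf{N}\times\omega\times[\omega]^{<\omega}\to\omega$. A block $b$ of size $r$ is \emph{legal over the node $s$ for $d$} if $s^\frown b$ is a node and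
\begin{enumerate}
\item[(i)] $r\ge m(s)$,
\item[(ii)] $b(i)\ge g(s,r,b{\restriction}i)$ for all $i<r$,
\item[(iii)] $|b\setminus T_F|\le r/m(s)$.
\end{enumerate}
\end{definition}

Call the elements of $b\setminus T_F$ the \emph{errors} of $b$. Clause (iii) bounds their proportion by $1/m(s)$, and by (i) at least one error is always permitted. Clause (ii) lets a demand push each element of the block beyond a bound that depends on everything chosen before it, including the size $r$. Its purpose is to absorb the finite exceptional sets in (P), which lets one demand do the work of countably many (Lemmas~\ref{lem:merge} and~\ref{lem:good}).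

Write $d\sqsubseteq d'$ if $F\subseteq F'$, $m\le m'$ and $g\le g'$ pointwise. Put $d\vee d'=(F\cup F',\max(m,m'),\max(g,g'))$; then $d,d'\sqsubseteq d\vee d'$.
\begin{itemize}
\item[(D1)] If $d\sqsubseteq d'$ and $b$ is legal over $s$ for $d'$, then $b$ is legal over $s$ for $d$. For (iii), $|b\setminus T_F|\le|b\setminus T_{F'}|\le r/m'(s)\le r/m(s)$.
\item[(D2)] For all $s$ and $d$ there is a block legal over $s$ for $d$: fix $r\ge m(s)$ and choose $r$ successively large elements of the infinite set $T_F$.
\end{itemize}

\begin{definition}
The conditions of $Q(T)$ are the pairs $(s,d)$ of a node and a demand. We put $(s',d')\le(s,d)$ iff $s'$ end-extends $s$, $d\sqsubseteq d'$, and for $|s|\le n<|s'|$ the block $s'(n)$ is legal over $s'{\restriction}n$ for $d$.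
\end{definition}

Transitivity follows from (D1): if $(s'',d'')\le(s',d')\le(s,d)$, the blocks added in the second step are legal for $d'$, hence for $d$. The largest condition consists of the empty node and the demand $(\emptyset,1,0)$ with constant functions. If $b$ is legal over $s$ for $d$, then $(s^\frown b,d)\le(s,d)$. Conditions $(s,d_1),\dots,(s,d_k)$ with the same node have the common extension $(s,d_1\vee\dots\vee d_k)$. As $\mathsf{N}$ is countable, $Q(T)$ is $\sigma$-centered.

\begin{lemma}\label{lem:generic}
$Q(T)$ adds pairwise disjoint nonempty finite sets $K_j$ with $|K_j\setminus T_\beta|/|K_j|\to0$ for all $\beta<\lambda$. Moreover, the function $j\mapsto|K_j|$ is a $\le^*$-upper bound of all ground model functions in $\omega^\omega$.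
\end{lemma}

\begin{proof}
Let $G$ be generic. The nodes of two conditions in $G$ are initial segments of the node of a common extension, so they are comparable. By (D2), conditions with nodes of length at least $n$ are dense. So the union of the nodes in $G$ is an infinite sequence $\langle K_j:j<\omega\rangle$ of blocks with $\max K_j<\min K_{j+1}$. If $(s,d)\in G$ and $j\ge|s|$, then $K_j$ is legal over $\langle K_0,\dots,K_{j-1}\rangle$ for $d$: take $(s',d')\in G$ below $(s,d)$ with $|s'|>j$, and note that $s'(i)=K_i$ for $i\le j$.

Fix $\beta<\lambda$, $n\ge1$ and a ground model $f\in\omega^\omega$. The conditions $(s,(F,m,g))$ with $\beta\in F$ and $m(t)\ge\max(n,f(|t|))$ for all nodes $t$ are dense, since any demand can be joined with one that has this property. For such a condition in $G$ and $j\ge|s|$, legality of $K_j$ gives $|K_j|\ge f(j)$ and $|K_j\setminus T_\beta|\le|K_j\setminus T_F|\le|K_j|/n$.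
\end{proof}

\begin{lemma}[Merging]\label{lem:merge}
Let $\mathsf{N}'\subseteq\mathsf{N}$, and let $d_s$ be a demand for each $s\in\mathsf{N}'$. There is a demand $d^*$ such that for every $s\in\mathsf{N}'$, every block legal over $s$ for $d^*$ is legal over $s$ for $d_s$.
\end{lemma}

\begin{proof}
Write $d_s=(F_s,m_s,g_s)$. By (P) fix $\beta<\lambda$ and numbers $c_s$ with $T_\beta\setminus c_s\subseteq T_{F_s}$ for all $s\in\mathsf{N}'$. Let $d^*=(\{\beta\},m^*,g^*)$, where $m^*(s)=m_s(s)$ and $g^*(s,r,u)=\max(g_s(s,r,u),c_s)$ for $s\in\mathsf{N}'$, and $m^*(s)=1$, $g^*(s,r,u)=0$ for $s\notin\mathsf{N}'$. Let $s\in\mathsf{N}'$ and let $b$ be legal over $s$ for $d^*$. Clauses (i) and (ii) for $d_s$ are contained in those for $d^*$. All elements of $b$ are at least $c_s$, so $b\cap T_\beta\subseteq T_{F_s}$, and $|b\setminus T_{F_s}|\le|b\setminus T_\beta|\le|b|/m_s(s)$.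
\end{proof}

\section{Common values of uncountably many demands}\label{sec:values}

If $Q(T)$ added a pseudointersection of a $\theta$-tower $S$, then for each $\alpha<\theta$ some demand $d_\alpha$ would force it almost into $S_\alpha$. Uncountably many demands need not have a common strengthening, and they need not have infinitely many common legal blocks. The following lemma says that, for a suitable labeling of blocks, cofinally many of them still share infinitely many labels. It mentions neither forcing nor $S$.

In this section a node $s$ is fixed and suppressed: \emph{legal} means legal over $s$, and for a demand $(F,m,g)$ we write $m$ for $m(s)$ and $g(r,u)$ for $g(s,r,u)$.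

\begin{lemma}\label{lem:values}
Let $\mathcal{L}$ be a set of blocks $b$ such that $s^\frown b$ is a node, and let $y:\mathcal{L}\to\omega$. Assume:
\begin{enumerate}
\item[(L1)] for every demand $d$, some $b\in\mathcal{L}$ is legal for $d$;
\item[(L2)] for every $v\in\omega$ there is a demand $e_v$ such that $y(b)\ne v$ for all $b\in\mathcal{L}$ legal for $e_v$.
\end{enumerate}
Let $\theta$ be regular uncountable, let $A\subseteq\theta$ be cofinal, and let $d_\alpha$ $(\alpha\in A)$ be demands. Then there are a cofinal $A'\subseteq A$ and an infinite $Z\subseteq\omega$ such that for all $\alpha\in A'$ and $v\in Z$ some $b\in\mathcal{L}$ with $y(b)=v$ is legal for $d_\alpha$.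
\end{lemma}

\begin{remark}
The lemma fails if errors are forbidden, that is, if (iii) is replaced by $b\subseteq T_F$. Let $T$ be a $\lambda$-tower, $\theta=\lambda$, $\mathcal{L}$ the set of all blocks above $s$, $y(b)=\min b$, and $d_\alpha=(\{\alpha\},1,0)$. Then (L1) holds as in (D2), and (L2) holds with $g$ constantly $v+1$. But $Z$ would be contained in $T_\alpha$ for cofinally many $\alpha$.
\end{remark}

Call $Y\subseteq\omega$ \emph{positive} if $Y\cap T_F$ is infinite for every finite $F\subseteq\lambda$. Positive sets are those from which an arbitrarily large non-error can be chosen, whatever the demand. Cofinite sets are positive. If $Y\cup Y'$ is positive, then $Y$ or $Y'$ is: if $Y\cap T_F$ and $Y'\cap T_{F'}$ are finite, then so is $(Y\cup Y')\cap T_{F\cup F'}$.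

\subsection{The case of pairs}

The mechanism is visible for blocks of size $2$. Suppose that $\mathcal{L}$ contains all pairs $\{a<a'\}$ above $s$, and that $d_\alpha=(F_\alpha,m_\alpha,g_\alpha)$ with $m_\alpha=2$. All numbers below are taken above $s$. A pair is legal for $d_\alpha$ iff $a\ge g_\alpha(2,\emptyset)$, $a'\ge g_\alpha(2,\{a\})$, and at most one of $a,a'$ is outside $T_{F_\alpha}$. Let $M_v$ be the set of all $a$ such that $\{a'>a:y(\{a,a'\})=v\}$ is positive, and let $M=\bigcup_vM_v$.

\emph{Suppose $M$ is not positive.} Then its complement is, so for each $\alpha$ there is $a_\alpha\in T_{F_\alpha}\setminus M$ with $a_\alpha\ge g_\alpha(2,\emptyset)$. By pigeonhole there are $a$ and $c>a$ such that $a_\alpha=a$ and $g_\alpha(2,\{a\})\le c$ for cofinally many $\alpha$. For these $\alpha$ \emph{every} pair $\{a,a'\}$ with $a'\ge c$ is legal, with $a'$ as the permitted error. The values $y(\{a,a'\})$, $a'\ge c$, form an infinite set $Z$: otherwise one of finitely many fibers would be positive, and $a\in M$.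

\emph{Suppose $M$ is positive but no $M_v$ is.} By pigeonhole, $g_\alpha(2,\emptyset)=c$ for cofinally many $\alpha$. For $a\in M\setminus c$ fix $v(a)$ with $a\in M_{v(a)}$. The set $Z$ of these values is infinite, since otherwise some $M_v$ would be positive. For each of the cofinally many $\alpha$ and each $a\in M\setminus c$ there is $a'\in T_{F_\alpha}$ with $a'\ge g_\alpha(2,\{a\})$ and $y(\{a,a'\})=v(a)$. The pair is legal, now with $a$ as the permitted error.

\emph{Suppose some $M_v$ is positive.} Then both elements can be chosen without error, and $v$ is a value for every demand with $m\le2$. This gives one common value only, and pairs can give no more information. By (L2), the value $v$ disappears under some demand, necessarily one with $m>2$. So one moves on to longer blocks: either one of the first two situations occurs at some length, or the third occurs at arbitrarily large lengths and produces infinitely many values.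

In each of the first two situations there is one position at which the value branches infinitely, and the error is spent there, so that the same choices serve cofinally many $\alpha$.

\subsection{Large trees inside $\mathcal{L}$}

In general $\mathcal{L}$ does not contain all blocks of any size, and we must first find a substitute for the full tree of pairs. Positive branching at every position is too much to ask: if $T_0$ is coinfinite, the set of blocks above $s$ whose first element lies outside $T_0$ satisfies (L1), as one error is always permitted. So we allow a small set $E$ of positions at which the branching is only infinite.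

A \emph{type} is a pair $(r,E)$ with $r\ge1$ and $E\subseteq r=\{0,\dots,r-1\}$. Fix a type. For $i<r$, a set $Y\subseteq\omega$ is \emph{$i$-large} if $i\in E$ and $Y$ is infinite, or $i\notin E$ and $Y$ is positive. Supersets of $i$-large sets are $i$-large; removing finitely many points preserves $i$-largeness; and if a finite union is $i$-large, then so is one of its terms. For $u\in[\omega]^{\le r}$ define ``$u\in\mathcal{L}^{r,E}$'' by downward induction on $|u|$:
\begin{itemize}
\item if $|u|=r$, then $u\in\mathcal{L}^{r,E}$ iff $u\in\mathcal{L}$;
\item if $|u|=i<r$, then $u\in\mathcal{L}^{r,E}$ iff $\mathrm{succ}(u)=\{a>\max u:u\cup\{a\}\in\mathcal{L}^{r,E}\}$ is $i$-large (with $\max\emptyset=-1$).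
\end{itemize}
The type is \emph{good} if $\emptyset\in\mathcal{L}^{r,E}$.

\begin{lemma}\label{lem:good}
Assume (L1). For every $n\ge1$ there is a good type $(r,E)$ with $r\ge n$ and $|E|\le r/n$.
\end{lemma}

\begin{proof}
Suppose that this fails for $n$. Call a triple $(r,E,u)$ \emph{relevant} if $r\ge n$, $|E|\le r/n$, $|u|<r$ and $u\notin\mathcal{L}^{r,E}$. For a relevant triple with $|u|=i$, the set $\mathrm{succ}(u)$ is not $i$-large. So there are a finite $F_{r,E,u}\subseteq\lambda$ and $c_{r,E,u}\in\omega$ such that
\begin{equation}\label{eq:stayout}
u\cup\{a\}\notin\mathcal{L}^{r,E}\text{ whenever }a>\max u,\ a\ge c_{r,E,u}\text{ and }(i\in E\text{ or }a\in T_{F_{r,E,u}}).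
\end{equation}
There are countably many relevant triples. By (P) fix $\beta<\lambda$ with $T_\beta\subseteq^*T_{F_{r,E,u}}$ for all of them, and increase $c_{r,E,u}$ so that $T_\beta\setminus c_{r,E,u}\subseteq T_{F_{r,E,u}}$. Let $d=(\{\beta\},m,g)$ be a demand with $m=n$ and with $g(r,u)\ge c_{r,E,u}$ for the finitely many $E\subseteq r$ such that $(r,E,u)$ is relevant.

By (L1) let $b\in\mathcal{L}$ be legal for $d$. Put $r=|b|$ and let $E=\{i<r:b(i)\notin T_\beta\}$ be the set of positions of its errors. Then $r\ge n$ and $|E|\le r/n$. We show by induction on $i\le r$ that $b{\restriction}i\notin\mathcal{L}^{r,E}$. For $i=0$ this holds because $(r,E)$ is not good. Let $i<r$ and $u=b{\restriction}i\notin\mathcal{L}^{r,E}$. Then $(r,E,u)$ is relevant and $b(i)\ge g(r,u)\ge c_{r,E,u}$. If $i\notin E$, then $b(i)\in T_\beta\setminus c_{r,E,u}\subseteq T_{F_{r,E,u}}$. So \eqref{eq:stayout} gives $b{\restriction}(i+1)\notin\mathcal{L}^{r,E}$. For $i=r$ we obtain $b\notin\mathcal{L}$, a contradiction.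
\end{proof}

Fix a type $(r,E)$. For a demand $d=(F,m,g)$, a set $u\in[\omega]^{\le r}$ and $j<|u|$, say that $u$ \emph{follows $d$ at position $j$} if $u(j)\ge g(r,u{\restriction}j)$, and $u(j)\in T_F$ in case $j\notin E$. Two facts are immediate from the definitions.
\begin{itemize}
\item[(E1)] If $|u|=i<r$ and $Y\subseteq\omega\setminus(\max u+1)$ is $i$-large, there is $a\in Y$ such that $u\cup\{a\}$ follows $d$ at position $i$.
\item[(E2)] Let $b\in\mathcal{L}$, $|b|=r\ge m$. If $b$ follows $d$ at all positions and $|E|\le r/m$, then $b$ is legal for $d$. If $b$ follows $d$ at all positions $j\ne i$, $b(i)\ge g(r,b{\restriction}i)$ and $|E|+1\le r/m$, then $b$ is legal for $d$. (The errors occur only at positions in $E$, respectively in $E\cup\{i\}$.)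
\end{itemize}

The sets $M_v$ of the case of pairs generalize as follows. For $u\in\mathcal{L}^{r,E}$ and $v\in\omega$ define ``$u$ \emph{stabilizes at} $v$'' by downward induction: if $|u|=r$, iff $y(u)=v$; if $|u|=i<r$, iff $\{a\in\mathrm{succ}(u):u\cup\{a\}$ stabilizes at $v\}$ is $i$-large.

\begin{lemma}\label{lem:realize}
If $u\in\mathcal{L}^{r,E}$ stabilizes at $v$, then for every demand $d$ there is $b\in\mathcal{L}$ of size $r$ with initial segment $u$ such that $y(b)=v$ and $b$ follows $d$ at all positions $j$ with $|u|\le j<r$.
\end{lemma}

\begin{proof}
Downward induction on $|u|$. If $|u|=r$, take $b=u$. If $|u|=i<r$, then (E1) gives $a\in\mathrm{succ}(u)$ such that $u\cup\{a\}$ stabilizes at $v$ and follows $d$ at position $i$. Apply the induction hypothesis to $u\cup\{a\}$.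
\end{proof}

\subsection{Proof of Lemma~\ref{lem:values}}

Write $d_\alpha=(F_\alpha,m_\alpha,g_\alpha)$. By pigeonhole we may assume that $m_\alpha=m$ for all $\alpha\in A$. For each $n\ge2m$ fix by Lemma~\ref{lem:good} a good type $(r_n,E_n)$ with $r_n\ge n$ and $|E_n|\le r_n/n$. The factor $2$ leaves half of the permitted errors unused.

\medskip\noindent\emph{Case A: for every $n\ge2m$, $\emptyset$ stabilizes at some $v_n$ for the type $(r_n,E_n)$.} Let $d=(F',m',g')$ be any demand and let $n\ge\max(2m,m')$. Lemma~\ref{lem:realize} with $u=\emptyset$ gives $b\in\mathcal{L}$ of size $r_n\ge n\ge m'$ with $y(b)=v_n$ that follows $d$ at all positions. Since $|E_n|\le r_n/n\le r_n/m'$, it is legal for $d$ by (E2). We use this twice. With $d=d_\alpha$ it shows that every $v_n$ is the value of a block legal for $d_\alpha$, for every $\alpha\in A$. With $d=e_v$ it shows, by (L2), that $v_n\ne v$ for almost all $n$. So each value occurs only finitely often in the sequence $(v_n)$, and $Z=\{v_n:n\ge2m\}$ is infinite. Take $A'=A$.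

\medskip\noindent\emph{Case B: for some $n\ge2m$, $\emptyset$ stabilizes at no value for the type $(r,E)=(r_n,E_n)$.} Since $r\ge2m$ and $|E|\le r/(2m)$, we have $r\ge m$ and
\[
|E|+1\le\frac{r}{2m}+\frac{r}{2m}=\frac{r}{m}.
\]
We search for the position at which the value branches infinitely. We build sets $u_i\in\mathcal{L}^{r,E}$ with $|u_i|=i$ that stabilize at no value, and cofinal sets $A_i\subseteq A$, such that $u_i$ follows $d_\alpha$ at all positions $j<i$ for every $\alpha\in A_i$. Start with $u_0=\emptyset$, which is in $\mathcal{L}^{r,E}$ as the type is good, and $A_0=A$. Suppose that $u_i$ and $A_i$ are given. Then $i<r$, since an element $u$ of $\mathcal{L}^{r,E}$ of size $r$ stabilizes at $y(u)$. Let $M_i$ be the set of all $a\in\mathrm{succ}(u_i)$ such that $u_i\cup\{a\}$ stabilizes at some value. If $M_i$ is $i$-large, stop. Otherwise $\mathrm{succ}(u_i)\setminus M_i$ is $i$-large, and for each $\alpha\in A_i$ fact (E1) gives $a_\alpha\in\mathrm{succ}(u_i)\setminus M_i$ such that $u_i\cup\{a_\alpha\}$ follows $d_\alpha$ at position $i$. By pigeonhole, $a_\alpha=a$ for all $\alpha$ in a cofinal $A_{i+1}\subseteq A_i$.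 Put $u_{i+1}=u_i\cup\{a\}$.

Since the stage $i=r$ cannot be reached, the construction stops at some $i<r$. Put $u=u_i$ and $M=M_i$. By pigeonhole there are a cofinal $A'\subseteq A_i$ and $c\in\omega$ with $g_\alpha(r,u)=c$ for all $\alpha\in A'$. For $a\in M\setminus c$ fix a value $v(a)$ at which $u\cup\{a\}$ stabilizes, and let $Z=\{v(a):a\in M\setminus c\}$. The set $M\setminus c$ is $i$-large. If $Z$ were finite, some fiber $\{a\in M\setminus c:v(a)=v\}$ would be $i$-large, and $u$ would stabilize at $v$. So $Z$ is infinite.

Let $\alpha\in A'$ and $a\in M\setminus c$. Lemma~\ref{lem:realize} applied to $u\cup\{a\}$ and $d_\alpha$ gives $b\in\mathcal{L}$ of size $r$ with initial segment $u\cup\{a\}$ and $y(b)=v(a)$ that follows $d_\alpha$ at the positions $j>i$. It follows $d_\alpha$ at the positions $j<i$ by the construction of $u$. At position $i$ we have $b(i)=a\ge c=g_\alpha(r,b{\restriction}i)$, while $a$ may be an error. By the second part of (E2), $b$ is legal for $d_\alpha$. This completes the proof of Lemma~\ref{lem:values}.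

\section{$Q(T)$ preserves all towers}\label{sec:preserve}

\begin{proposition}\label{prop:preserve}
Let $\theta$ be regular uncountable and let $S=\langle S_\alpha:\alpha<\theta\rangle$ be a $\theta$-tower. Then $Q(T)$ forces that $S$ is still a $\theta$-tower.
\end{proposition}

No relation between $S$ and $T$ is assumed; the case $S=T$ is included.

\begin{proof}
By ccc, $\theta$ stays regular and uncountable. Suppose that some condition $p$ forces a name $\dot{x}$ to be an infinite pseudointersection of $S$. Replacing $\dot{x}$ by a name for ``$\dot{x}$ if this is an infinite subset of $\omega$, and $\omega$ otherwise'', we may assume that every condition forces $\dot{x}\in[\omega]^\omega$. For $\alpha<\theta$ choose $q_\alpha=(s_\alpha,d_\alpha)\le p$ and $k_\alpha\in\omega$ with $q_\alpha\Vdash\dot{x}\setminus k_\alpha\subseteq S_\alpha$. By pigeonhole there are a cofinal $A_0\subseteq\theta$, a node $\sigma$ and $k\in\omega$ with $s_\alpha=\sigma$ and $k_\alpha=k$ for $\alpha\in A_0$. For $\alpha\in A_0$ call a node $s$ \emph{$\alpha$-admissible} if $(s,d_\alpha)\le q_\alpha$. The node $\sigma$ is $\alpha$-admissible, and if $s$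 is $\alpha$-admissible and $b$ is legal over $s$ for $d_\alpha$, then $s^\frown b$ is $\alpha$-admissible.

We want an infinite ground model set contained in $S_\alpha$ for cofinally many $\alpha$. The conditions $q_\alpha$ share only their node, so we extract from $\dot{x}$ the information that depends on nodes alone.

\medskip\noindent\emph{Step 1: favored values.} Let $X$ be the set of all $i\ge k$ such that no condition with node $\sigma$ forces $i\notin\dot{x}$. If $\alpha\in A_0$, $i\ge k$ and $i\notin S_\alpha$, then $q_\alpha$ has node $\sigma$ and forces $i\notin\dot{x}$. So $X\subseteq S_\alpha$ for all $\alpha\in A_0$, and $X$ is finite because $S$ is a tower. Fix $l>k$ with $X\subseteq l$, and let $\dot{y}$ be a name for $\min(\dot{x}\setminus l)$. Say that a node $s$ \emph{favors} $v\in\omega$ if no condition with node $s$ forces $\dot{y}\ne v$.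
\begin{itemize}
\item[(F1)] If $s$ is $\alpha$-admissible and favors $v$, then $v\in S_\alpha$. Indeed, $(s,d_\alpha)$ forces $\dot{y}\in\dot{x}\setminus k\subseteq S_\alpha$, so it would force $\dot{y}\ne v$ if $v\notin S_\alpha$.
\item[(F2)] The node $\sigma$ favors no value. Suppose that it favors $v$. Then $v\ge l$, since every condition forces $\dot{y}\ge l$; and no condition with node $\sigma$ forces $v\notin\dot{x}$, since it would force $\dot{y}\ne v$. So $v\in X\setminus l=\emptyset$.
\item[(F3)] If $(s,d)\Vdash\dot{y}=v$, then $s$ favors $v$, because conditions with the same node are compatible.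
\end{itemize}
By (F2) and (F3), somewhere above $\sigma$ there is a passage from nodes that favor nothing to nodes that favor a value. Lemma~\ref{lem:values} applies at a node that favors nothing but has, under every demand, a legal successor that favors something. A rank locates such a node that is admissible for cofinally many $\alpha$.

\medskip\noindent\emph{Step 2: the rank.} Let $R_0$ be the set of nodes that favor some value. For ordinals $\rho>0$ let $R_{<\rho}=\bigcup_{\rho'<\rho}R_{\rho'}$, and let $R_\rho$ consist of $R_{<\rho}$ together with all nodes $s$ such that for every demand $d$ there is $b$ legal over $s$ for $d$ with $s^\frown b\in R_{<\rho}$. Let $R=\bigcup_\rho R_\rho$, and for $s\in R$ let $\mathrm{rk}(s)$ be the least $\rho$ with $s\in R_\rho$.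

We claim that every node is in $R$. As $\mathsf{N}$ is countable, $R=R_{<\rho}$ for some $\rho>0$. A node $s\notin R$ is not in $R_\rho$, so there is a demand $d_s$ such that $s^\frown b\notin R$ for all $b$ legal over $s$ for $d_s$. Let $d^*$ be given by Lemma~\ref{lem:merge} for $\mathsf{N}'=\mathsf{N}\setminus R$. If $s\notin R$ and $b$ is legal over $s$ for $d^*$, then $s^\frown b\notin R$. Suppose $s_0\notin R$. In any extension $(s',d')$ of $(s_0,d^*)$ the new blocks are legal for $d^*$, so $s'{\restriction}n\notin R$ for $|s_0|\le n\le|s'|$ by induction on $n$. But some extension decides $\dot{y}$, and its node lies in $R_0\subseteq R$ by (F3). This contradiction proves the claim.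

\medskip\noindent\emph{Step 3: a node of rank $1$.} Consider the pairs $(s,A)$ such that $A\subseteq A_0$ is cofinal, $s$ is $\alpha$-admissible for all $\alpha\in A$, and $\mathrm{rk}(s)\ge1$. By (F2), $(\sigma,A_0)$ is such a pair. Take one with $\rho=\mathrm{rk}(s)$ minimal, and suppose $\rho>1$. Then $s\notin R_1$, so there is a demand $e$ such that $s^\frown b\notin R_0$ for all $b$ legal over $s$ for $e$. Since $s\in R_\rho\setminus R_{<\rho}$, for each $\alpha\in A$ there is $b_\alpha$ legal over $s$ for $e\vee d_\alpha$ with $\mathrm{rk}(s^\frown b_\alpha)<\rho$. By (D1), $b_\alpha$ is legal for $e$, so this rank is at least $1$, and legal for $d_\alpha$, so $s^\frown b_\alpha$ is $\alpha$-admissible. By pigeonhole, $b_\alpha=b$ for all $\alpha$ in a cofinal $A^-\subseteq A$. The pair $(s^\frown b,A^-)$ contradicts the minimality of $\rho$. So $\mathrm{rk}(s)=1$.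

\medskip\noindent\emph{Step 4: the contradiction.} Fix $(s,A)$ as in Step 3. Let $\mathcal{L}$ be the set of blocks $b$ such that $s^\frown b$ is a node in $R_0$, and for $b\in\mathcal{L}$ fix a value $y(b)$ favored by $s^\frown b$. Condition (L1) of Lemma~\ref{lem:values} holds because $s\in R_1\setminus R_0$. For (L2), fix $v$. As $s$ does not favor $v$, there is a demand $e_v$ with $(s,e_v)\Vdash\dot{y}\ne v$. If $b$ is legal over $s$ for $e_v$, then $(s^\frown b,e_v)\le(s,e_v)$ also forces $\dot{y}\ne v$, so $s^\frown b$ does not favor $v$, and $y(b)\ne v$ if $b\in\mathcal{L}$.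

Let $A'\subseteq A$ and $Z$ be given by Lemma~\ref{lem:values}. For $\alpha\in A'$ and $v\in Z$ there is $b\in\mathcal{L}$ legal over $s$ for $d_\alpha$ with $y(b)=v$. Then $s^\frown b$ is $\alpha$-admissible and favors $v$, so $v\in S_\alpha$ by (F1). Thus the infinite set $Z$ is contained in $S_\alpha$ for cofinally many $\alpha$, which contradicts that $S$ is a tower.
\end{proof}

\section{Finite support iterations}\label{sec:iteration}

Recall that a finite support iteration $\langle P_\eta,\dot{Q}_\eta\rangle$ is defined recursively: $P_0$ is trivial, $\dot{Q}_\eta$ is a $P_\eta$-name for a forcing with a largest element, and a condition of $P_\eta$ is a function $p$ on $\eta$ with $p{\restriction}\gamma\in P_\gamma$ and $p{\restriction}\gamma\Vdash p(\gamma)\in\dot{Q}_\gamma$ for all $\gamma<\eta$, such that $p(\gamma)$ is the largest element for all but finitely many $\gamma$. The order is $q\le p$ iff $q{\restriction}\gamma\Vdash q(\gamma)\le p(\gamma)$ for all $\gamma<\eta$. For $\gamma\le\eta$ we regard $P_\gamma$ as a subset of $P_\eta$ by extending conditions trivially. We use the following standard facts. A \emph{real}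 is a subset of $\omega$; functions between countable sets are coded by reals.
\begin{itemize}
\item[(I1)] If every $\dot{Q}_\eta$ is forced to be ccc, then every $P_\eta$ is ccc.
\item[(I2)] If $G_\eta$ is $P_\eta$-generic over $V$ and $\gamma\le\eta$, then $G_\gamma=G_\eta\cap P_\gamma$ is $P_\gamma$-generic over $V$, and $V[G_{\gamma+1}]$ is a generic extension of $V[G_\gamma]$ by the value of $\dot{Q}_\gamma$. A statement about $V[G_\gamma]$ is forced by $p\in P_\gamma$ in $P_\gamma$ iff it is forced by $p$ in $P_\eta$.
\item[(I3)] If $q\in P_\eta$, $r\in P_\gamma$ and $r\le q{\restriction}\gamma$, then the function that equals $r$ on $\gamma$ and $q$ on $[\gamma,\eta)$ is a condition of $P_\eta$ below both $r$ and $q$. For limit $\eta$, $P_\eta=\bigcup_{\gamma<\eta}P_\gamma$.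
\item[(I4)] (Nice names.) Let $P$ be ccc, $D\subseteq P$ dense, $\lambda$ an ordinal. A \emph{code} is a function $\varphi:\lambda\times\omega\to[D]^{\le\omega}$ in $V$; for generic $G$ let $\varphi^G=\langle\{n:\varphi(\beta,n)\cap G\ne\emptyset\}:\beta<\lambda\rangle$. Every $\lambda$-sequence of reals in $V[G]$ is $\varphi^G$ for some code $\varphi$: given a name $\langle\dot{x}_\beta\rangle$ for it, let $\varphi(\beta,n)$ be a maximal antichain among the elements of $D$ that force $n\in\dot{x}_\beta$.
\item[(I5)] In a ccc iteration, let $\eta$ be a limit ordinal and $\lambda$ an ordinal with $|\lambda|+\omega<\mathrm{cf}(\eta)$. Then every $\lambda$-sequence of reals in $V[G_\eta]$ lies in $V[G_\gamma]$ for some $\gamma<\eta$. Indeed, a code involves fewer than $\mathrm{cf}(\eta)$ conditions, so by (I3) they all lie in one $P_\gamma$, and $\varphi^{G_\eta}=\varphi^{G_\gamma}$.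
\end{itemize}

\begin{lemma}\label{lem:iteration}
Let $\langle P_\eta,\dot{Q}_\eta\rangle$ be a finite support iteration in which each $\dot{Q}_\eta$ is forced to be of the form $Q(T)$ computed in $V[G_\eta]$. If $\xi\le\eta$ and $\theta$ is regular uncountable, then every $\theta$-tower of $V[G_\xi]$ is a $\theta$-tower in $V[G_\eta]$.
\end{lemma}

\begin{proof}
By (I1) all $P_\eta$ are ccc, so all models involved have the same regular uncountable cardinals. We induct on $\eta$, for all $\xi\le\eta$ at once. The case $\xi=\eta$ is trivial. If $\eta=\gamma+1$ and $\xi\le\gamma$, the tower survives to $V[G_\gamma]$ by induction and then to $V[G_\eta]$ by Proposition~\ref{prop:preserve} applied in $V[G_\gamma]$. If $\mathrm{cf}(\eta)>\omega$ and $\xi<\eta$, an infinite pseudointersection in $V[G_\eta]$ would lie in some $V[G_\gamma]$ with $\xi\le\gamma<\eta$ by (I5), contrary to the induction hypothesis.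

Let $\mathrm{cf}(\eta)=\omega$ and $\xi<\eta$. New reals appear at such stages, and we show that a new pseudointersection would leave a trace at an earlier stage. Suppose that $p\in P_\eta$ forces that the $P_\xi$-name $\dot{S}$ is a $\theta$-tower of $V[G_\xi]$ and that $\dot{x}$ is an infinite pseudointersection of it. For $\alpha<\theta$ choose $p_\alpha\le p$ and $k_\alpha$ with $p_\alpha\Vdash\dot{x}\setminus k_\alpha\subseteq\dot{S}_\alpha$. Since $P_\eta$ is the union of countably many $P_\gamma$, $\gamma<\eta$, pigeonhole gives $\gamma\in[\xi,\eta)$, $k\in\omega$ and a cofinal $A\subseteq\theta$ such that $p\in P_\gamma$, and $p_\alpha\in P_\gamma$, $k_\alpha=k$ for all $\alpha\in A$.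

Some $r\in P_\gamma$ forces that $A'=\{\alpha\in A:p_\alpha\in\dot{G}_\gamma\}$ is cofinal in $\theta$. Otherwise $A'$ is forced to be bounded. A maximal antichain of conditions deciding a bound is countable, so by regularity of $\theta$ there is one $\delta<\theta$ that is forced to bound $A'$. But $p_\alpha\Vdash\alpha\in A'$ for any $\alpha\in A$ with $\alpha>\delta$.

Let $G_\gamma\ni r$ be generic. Then $A'\ne\emptyset$ and $p_\alpha\le p$ give $p\in G_\gamma$, so $S$ is a $\theta$-tower of $V[G_\xi]$ by (I2). In $V[G_\gamma]$ let
\[
Y=\{i\ge k:\exists q\in P_\eta\ (q{\restriction}\gamma\in G_\gamma\text{ and }q\Vdash i\in\dot{x})\}.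
\]

\emph{$Y$ is infinite.} Fix $j$. Given $p'\le p$ in $P_\gamma$, regard it as an element of $P_\eta$ and extend it to $q$ forcing $i\in\dot{x}$ for some $i\ge\max(j,k)$; then $q{\restriction}\gamma\le p'$. So the restrictions $q{\restriction}\gamma$ of such $q$ are dense below $p$ in $P_\gamma$, one of them is in $G_\gamma$, and $Y$ has an element $i\ge j$.

\emph{$Y\subseteq S_\alpha$ for $\alpha\in A'$.} Let $q$ witness $i\in Y$. Take $r'\in G_\gamma$ below $q{\restriction}\gamma$ and $p_\alpha$ that decides ``$i\in\dot{S}_\alpha$''. The condition obtained from $r'$ and $q$ by (I3) extends $q$ and $p_\alpha$, so it forces $i\in\dot{x}\setminus k\subseteq\dot{S}_\alpha$. It also extends $r'$, so $r'$ decides positively, and $i\in S_\alpha$.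

Thus $S$ has an infinite pseudointersection in $V[G_\gamma]$, which contradicts the induction hypothesis for $\xi\le\gamma<\eta$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\subsection{Cardinal arithmetic}

By GCH and regularity, $\kappa^{<\kappa}=\kappa$. Moreover,
\begin{equation}\label{eq:arith}
\mu^\omega<\kappa\quad\text{for all infinite cardinals }\mu<\kappa.
\end{equation}
Indeed, $\mu^\omega\le2^\mu=\mu^+$, which suffices if $\mu^+<\kappa$. If $\mu^+=\kappa$, then $\mathrm{cf}(\mu)>\omega$ by the choice of $\kappa$. So every function $\omega\to\mu$ maps into some infinite ordinal $\nu<\mu$, for which there are at most $|\nu|^+\le\mu$ functions, and $\mu^\omega=\mu<\kappa$.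

\subsection{The iteration}

We build a finite support iteration of length $\kappa$ with $\dot{Q}_\eta=Q(\dot{T}_\eta)$, where $\lambda_\eta<\kappa$ is a regular uncountable cardinal chosen in $V$ and $\dot{T}_\eta$ is a $P_\eta$-name for a decreasing sequence in $[\omega]^\omega$ of length $\lambda_\eta$. All $P_\eta$, $\eta\le\kappa$, are ccc by (I1).

\emph{Small dense sets.} Along with the iteration we choose dense sets $D_\eta\subseteq P_\eta$ with $|D_\eta|<\kappa$ for $\eta<\kappa$. Let $D_0=P_0$. Given $D_\eta$, (I4) and \eqref{eq:arith} show that
\begin{equation}\label{eq:few}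
V[G_\eta]\text{ has at most }(|D_\eta|+\omega)^\omega<\kappa\text{ reals.}
\end{equation}
A condition of $Q(\dot{T}_\eta)$ consists of a node, a finite subset of $\lambda_\eta$ and two functions coded by reals. So $\dot{Q}_\eta$ is forced to have size at most $\nu=\max((|D_\eta|+\omega)^\omega,\lambda_\eta)<\kappa$. Fix names $\tau_i$ $(i<\nu)$ forced to enumerate $\dot{Q}_\eta$, and let $D_{\eta+1}$ consist of all $p$ with $p{\restriction}\eta\in D_\eta$ and $p(\eta)=\tau_i$ for some $i<\nu$. It is dense: given $p$, extend $p{\restriction}\eta$ to an element of $D_\eta$ that forces $p(\eta)=\tau_i$ for some $i$. At limits $\eta<\kappa$ let $D_\eta=\bigcup_{\gamma<\eta}D_\gamma$. This set is dense by (I3) and has size less than $\kappa$ by regularity.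

\emph{Bookkeeping.} Fix a surjection $\eta\mapsto(\xi_\eta,\zeta_\eta)$ from $\kappa$ onto $\kappa\times\kappa$ with $\xi_\eta\le\eta$. (Enumerate $\kappa\times\kappa$ so that each pair occurs unboundedly often, and replace the $\eta$-th pair by $(0,0)$ if its first coordinate exceeds $\eta$.) Once $P_\xi$ and $D_\xi$ are defined, consider all pairs $(\lambda,\varphi)$ with $\lambda<\kappa$ regular uncountable and $\varphi:\lambda\times\omega\to[D_\xi]^{\le\omega}$. There is at least one such pair, as $\omega_1<\kappa$, and there are at most $\kappa^{<\kappa}=\kappa$; list them as $(\lambda^\xi_\zeta,\varphi^\xi_\zeta)$, $\zeta<\kappa$. At stage $\eta$, with $(\xi,\zeta)=(\xi_\eta,\zeta_\eta)$, let $\lambda_\eta=\lambda^\xi_\zeta$, and let $\dot{T}_\eta$ name the sequence $(\varphi^\xi_\zeta)^{G_\xi}$ if this is a decreasing sequence in $[\omega]^\omega$, and the constant sequence of length $\lambda_\eta$ with value $\omega$ otherwise. By (I4):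
\begin{itemize}
\item[(B)] For $\xi<\kappa$ and regular uncountable $\lambda<\kappa$, every decreasing $\lambda$-sequence in $[\omega]^\omega$ that lies in $V[G_\xi]$ is $T_\eta$ for some $\eta\in[\xi,\kappa)$.
\end{itemize}

Let $G$ be $P_\kappa$-generic over $V$. By (I5) with $\eta=\kappa$, every sequence of fewer than $\kappa$ reals in $V[G]$ lies in some $V[G_\xi]$ with $\xi<\kappa$.

\subsection{Cardinal characteristics}

The set $\bigcup_{\eta<\kappa}D_\eta$ is dense in $P_\kappa$ and has size at most $\kappa$, so $\mathfrak{c}\le\kappa^\omega=\kappa$ in $V[G]$ by (I4). Any fewer than $\kappa$ functions in $\omega^\omega$ lie in some $V[G_\xi]$, so they are $\le^*$-bounded by the function that Lemma~\ref{lem:generic} adds in $V[G_{\xi+1}]$. Hence $\kappa\le\mathfrak{b}\le\mathfrak{c}\le\kappa$. In $V$, CH holds, so there is an $\omega_1$-tower by Example~\ref{ex:density}. By Lemma~\ref{lem:iteration} it is an $\omega_1$-tower in $V[G]$. Therefore $\mathfrak{t}=\omega_1$.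

\subsection{Statistical boundedness}

Let $\mathcal{X}\subseteq[\omega]^\omega$ in $V[G]$ have $\mathcal{X}/{=^*}$ reverse well-ordered. The empty family is statistically bounded, witnessed by $K_j=\{j\}$, so let $\mathcal{X}\ne\emptyset$. The reverse order on $\mathcal{X}/{=^*}$ is isomorphic to a nonzero ordinal of size at most $\mathfrak{c}=\kappa$. Let $\lambda$ be its cofinality; it is $1$ or an infinite regular cardinal at most $\kappa$. So there is a decreasing sequence $\langle X_\alpha:\alpha<\lambda\rangle$ in $\mathcal{X}$ whose terms form a coinitial subfamily. It suffices to find sets $K_j$ that work for the $X_\alpha$. Indeed, if $X_\alpha\subseteq^*X$, then the finite set $X_\alpha\setminus X$ meets only finitely many of the disjoint sets $K_j$, and $K_j\setminus X\subseteq K_j\setminus X_\alpha$ for all other $j$.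

If the sequence has an infinite pseudointersection $\{z_0<z_1<\cdots\}$, take $K_j=\{z_j\}$. This covers $\lambda\le\omega$. If $\omega_1\le\lambda<\kappa$, the sequence lies in some $V[G_\xi]$, so by (B) it is $T_\eta$ for some $\eta$, and Lemma~\ref{lem:generic} applied in $V[G_\eta]$ gives the sets $K_j$ in $V[G_{\eta+1}]$. The case $\lambda=\kappa$ is settled by the following lemma.

\begin{lemma}\label{lem:nolong}
In $V[G]$, every decreasing sequence $\langle X_\alpha:\alpha<\kappa\rangle$ in $[\omega]^\omega$ has an infinite pseudointersection.
\end{lemma}

\begin{proof}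
By (I4) fix in $V$ a code $\varphi:\kappa\times\omega\to[P_\kappa]^{\le\omega}$ for the sequence. For $\alpha<\kappa$ the set $\bigcup_n\varphi(\alpha,n)$ is countable, so it is contained in $P_{\xi(\alpha)}$ for some $\xi(\alpha)<\kappa$. The set $C$ of limit ordinals $\delta<\kappa$ with $\xi(\alpha)<\delta$ for all $\alpha<\delta$ is closed and unbounded in $\kappa$. In $V[G]$ the cardinal $\kappa\ge\omega_2$ is regular, so $W=\{\delta\in C:\mathrm{cf}(\delta)=\omega_1\}$ is stationary in $\kappa$.

Let $\delta\in W$. The code $\varphi{\restriction}(\delta\times\omega)$ involves only conditions of $P_\delta$, so $\langle X_\alpha:\alpha<\delta\rangle\in V[G_\delta]$. Suppose that it has no infinite pseudointersection in $V[G_\delta]$. Then its restriction to a cofinal subset of $\delta$ of order type $\omega_1$, taken from $V$, is an $\omega_1$-tower of $V[G_\delta]$, and by Lemma~\ref{lem:iteration} an $\omega_1$-tower of $V[G]$. This is false, since $X_\delta$ is an infinite pseudointersection. So there is an infinite pseudointersection $Y_\delta\in V[G_\delta]$ of $\langle X_\alpha:\alpha<\delta\rangle$. Since $\mathrm{cf}(\delta)>\omega$,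 (I5) gives $\gamma(\delta)<\delta$ with $Y_\delta\in V[G_{\gamma(\delta)}]$.

The assignments $\delta\mapsto Y_\delta$ and $\delta\mapsto\gamma(\delta)$ can be chosen in $V[G]$, which computes the reals of each $V[G_\gamma]$ as the values of codes over $D_\gamma$. Fodor's lemma states that a function $\gamma$ on a stationary subset of a regular uncountable cardinal with $\gamma(\delta)<\delta$ is constant on a stationary set. Applied in $V[G]$, it gives $\gamma<\kappa$ with $\gamma(\delta)=\gamma$ for all $\delta$ in an unbounded set $W'\subseteq W$. By \eqref{eq:few}, $V[G_\gamma]$ has fewer than $\kappa$ reals, so by regularity of $\kappa$ there is $Y$ with $Y_\delta=Y$ for unboundedly many $\delta\in W'$. Given $\alpha<\kappa$, take such a $\delta>\alpha$; then $Y=Y_\delta\subseteq^*X_\alpha$.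
\end{proof}

So in $V[G]$ every $\mathcal{X}\subseteq[\omega]^\omega$ with $\mathcal{X}/{=^*}$ reverse well-ordered is statistically bounded. By Corollary~\ref{cor:sb}, $\pi[P_{\mathcal{X}}]$ is not a tower for any $\mathcal{X}\subseteq[\omega]^\omega$. This proves Theorem~\ref{thm:A}.

\begin{remark}
The hypotheses on $\kappa$ enter as follows. The inequality $\kappa\ge\omega_2$ makes $W$ stationary, and it cannot be dropped, since Theorem~\ref{thm:B} requires $\mathfrak{b}>\mathfrak{t}\ge\omega_1$. The assumption that $\kappa$ is not the successor of a cardinal of countable cofinality gives \eqref{eq:arith} and hence \eqref{eq:few}, on which the last step of Lemma~\ref{lem:nolong} depends. If $\kappa=\mu^+$ with $\mu>\omega=\mathrm{cf}(\mu)$, then \eqref{eq:few} fails: each stage adds a new real by Lemma~\ref{lem:generic}, so $\mathfrak{c}\ge\mu$ in $V[G_\mu]$, and $\mathrm{cf}(\mathfrak{c})>\omega$ by K\"onig's theorem, so $V[G_\mu]$ already has at least $\kappa$ reals.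
\end{remark}

\begin{thebibliography}{1}

\bibitem{Bice}
Tristan Bice, \emph{Filters in C*-Algebras}, arXiv:1109.6077 (2011).

\end{thebibliography}
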